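\title{The geometric structure space does not determine a $C^*$-algebra}

\begin{abstract}
The geometric structure space $\mathcal S(X)$ of a Banach space $X$ is the set of kernels of extreme points of the dual unit ball, with the hull-kernel closure operator. It determines an abelian $C^*$-algebra. We show, in ZFC, that it does not determine a general $C^*$-algebra up to Jordan $*$-isomorphism, that is, up to isometric isomorphism. Changing the inner product in the fibers of $C(K,\mathcal K(H))$ along a ladder system on $\omega_1$ produces $2^{\aleph_1}$ algebras of density character $\aleph_1$ that are pairwise not Jordan $*$-isomorphic, have homeomorphic structure spaces, and lie within Banach--Mazur distance $1+\varepsilon$ of each other. In the positive direction, $\mathcal S$ determines, among all $C^*$-algebras, every $c_0$-direct sum of unital primitive algebras and algebras of compact operators.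
\end{abstract}

\section{The invariant and the question}\label{sec:intro}

Let $X\neq\{0\}$ be a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$, and let $\operatorname{ext}(B_{X^*})$ be the set of extreme points of the closed unit ball of $X^*$. The \emph{geometric structure space} of $X$ is the set of closed hyperplanes
\[
\mathcal S(X)=\{\ker f:\ f\in\operatorname{ext}(B_{X^*})\}
\]
with the closure operator
\[
\operatorname{cl}(\mathcal F)=\Bigl\{J\in\mathcal S(X):\ \bigcap\mathcal F\subseteq J\Bigr\}\qquad(\mathcal F\subseteq\mathcal S(X)),
\]
where $\bigcap\emptyset=X$, so that $\operatorname{cl}(\emptyset)=\emptyset$. We put $\mathcal S(\{0\})=\emptyset$. A set $\mathcal F$ is \emph{closed} if $\operatorname{cl}(\mathcal F)=\mathcal F$; every set of the form $\operatorname{cl}(\mathcal F)$ is closed, because $\bigcap\operatorname{cl}(\mathcal F)=\bigcap\mathcal F$. A \emph{homeomorphism} $\Phi:\mathcal S(X)\to\mathcal S(Y)$ is a bijection with $\Phi(\operatorname{cl}\mathcal F)=\operatorname{cl}\Phi(\mathcal F)$ for all $\mathcal F\subseteq\mathcal S(X)$. Every isometric isomorphism $T:X\to Y$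 induces the homeomorphism $J\mapsto T(J)$ (Lemma~\ref{lem:transport}), so $\mathcal S$ is an isometric invariant.

The definition copies the hull-kernel construction of the spectrum of an algebra, with extreme functionals in the place of characters. What the closure measures is linear dependence: for $f,f_1,\dots,f_n\in\operatorname{ext}(B_{X^*})$, linear algebra gives
\begin{equation}\label{eq:finite}
\ker f\in\operatorname{cl}\{\ker f_1,\dots,\ker f_n\}\iff f\in\operatorname{span}\{f_1,\dots,f_n\}.
\end{equation}
In particular the closure of a two-point set may be infinite, and $\operatorname{cl}$ is in general not the closure operation of a topology. The norm enters only through the choice of the directions that count as extreme. Two examples show how little and how much this can be.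

\begin{example}\label{ex:lp}
For $1<p<\infty$ let $X_p$ be $\mathbb K^2$ with the $\ell^p$-norm. Its dual norm is strictly convex, so every functional of norm one is extreme and $\mathcal S(X_p)$ is the set of all lines in $\mathbb K^2$, with a closure operator that does not depend on $p$. For $p\neq2$ the parallelogram law fails in $X_p$ for the two basis vectors, so $X_p$ is not isometric to $X_2$. Thus $\mathcal S$ does not determine a Banach space.
\end{example}

\begin{example}\label{ex:abelian}
Let $\mathcal A=C_0(\Omega)$ with $\Omega$ locally compact Hausdorff. The irreducible representations are the point evaluations, so by Lemma~\ref{lem:extreme} below the points of $\mathcal S(\mathcal A)$ are the ideals $\{a:a(x)=0\}$, $x\in\Omega$. By Urysohn's lemma, $x$ lies in the topological closure of $E\subseteq\Omega$ if and only if every $a\in\mathcal A$ that vanishes on $E$ vanishes at $x$. Hence $\mathcal S(\mathcal A)$ is $\Omega$ with its topological closure, and $\mathcal S$ determines an abelian $C^*$-algebra among abelian $C^*$-algebras.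
\end{example}

Between these two cases lies the class of all $C^*$-algebras. A \emph{Jordan $*$-isomorphism} $J:\mathcal A\to\mathcal B$ is a linear bijection with $J(a^*)=J(a)^*$ and $J(ab+ba)=J(a)J(b)+J(b)J(a)$. By results of Kadison and of Paterson and Sinclair, a map $T:\mathcal A\to\mathcal B$ is an isometric isomorphism if and only if $T(a)=UJ(a)$ for a Jordan $*$-isomorphism $J$ and a unitary $U$ in the multiplier algebra of $\mathcal B$. So Jordan $*$-isomorphisms are isometric, and two $C^*$-algebras are isometrically isomorphic exactly when they are Jordan $*$-isomorphic. The following question comes from Tanaka's paper~\cite{Tanaka}.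

\medskip
\noindent\textbf{Question.} \emph{If $C^*$-algebras $\mathcal A$ and $\mathcal B$ have homeomorphic spaces $\mathcal S(\mathcal A)$ and $\mathcal S(\mathcal B)$, must they be Jordan $*$-isomorphic?}
\medskip

In categorical terms: is $\mathcal S$ a complete invariant on $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$, the category whose objects are the $C^*$-algebras and whose morphisms are the isometric linear isomorphisms?

One would guess that the answer is yes. A point of $\mathcal S(\mathcal A)$ is an irreducible representation $\pi$ together with two lines $\mathbb C\xi,\mathbb C\eta$ in its Hilbert space $H_\pi$, and we shall see in Section~\ref{sec:positive} that the closure operator recovers the set of classes of irreducible representations, the inclusions between their kernels, and the lattice of closed subspaces of each $H_\pi$. What it cannot see is the inner product of $H_\pi$. For a single Hilbert space this costs nothing, since a space with an equivalent inner product is unitarily isomorphic to the original one. For a family of Hilbert spaces the unitaries have to be chosen compatibly, and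 this is where the guess fails.

\begin{theorem}\label{thm:main}
There are $C^*$-algebras $\mathcal A$ and $\mathcal B$ such that $\mathcal S(\mathcal A)$ and $\mathcal S(\mathcal B)$ are homeomorphic but $\mathcal A$ and $\mathcal B$ are not Jordan $*$-isomorphic, hence not isometrically isomorphic. Here $\mathcal A=C(K,\mathcal K(H))$, where $K$ is the one-point compactification of a discrete set of cardinality $\aleph_1$ and $\dim H=\aleph_1$.
\end{theorem}

The construction is carried out in ZFC, and it gives as many examples as there can be. Recall that the \emph{density character} of a Banach space is the least cardinality of a dense subset, that the \emph{Banach--Mazur distance} of $X$ and $Y$ is the infimum of $\|T\|\,\|T^{-1}\|$ over all linear homeomorphisms $T:X\to Y$, and that a linear bijection $\theta:\mathcal A\to\mathcal B$ of $C^*$-algebras is a \emph{complete order isomorphism} if, for every $n$, a matrix $(a_{jk})\in M_n(\mathcal A)$ is positive exactly when $(\theta(a_{jk}))\in M_n(\mathcal B)$ is positive.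

\begin{theorem}\label{thm:many}
For every $\varepsilon>0$ there are $2^{\aleph_1}$ $C^*$-algebras of density character $\aleph_1$ that are pairwise not Jordan $*$-isomorphic, whose spaces $\mathcal S(\cdot)$ are all homeomorphic, and whose pairwise Banach--Mazur distances are at most $1+\varepsilon$. The homeomorphisms are induced by complete order isomorphisms. The number $2^{\aleph_1}$ is the largest possible for density character $\aleph_1$.
\end{theorem}

The guess is correct when the algebra is a sum of pieces that each live on one Hilbert space. A $C^*$-algebra is \emph{primitive} if it has a faithful irreducible representation.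

\begin{theorem}\label{thm:positive}
Let $\mathcal A$ be a $c_0$-direct sum of $C^*$-algebras, each of which is unital and primitive (for example, unital and simple) or is $\mathcal K(H_j)$ for some Hilbert space $H_j\neq0$. If $\mathcal B$ is any $C^*$-algebra with $\mathcal S(\mathcal B)$ homeomorphic to $\mathcal S(\mathcal A)$, then $\mathcal A$ and $\mathcal B$ are Jordan $*$-isomorphic.
\end{theorem}

We do not settle whether $\mathcal S$ is complete on all separable, all $\sigma$-unital, or all unital $C^*$-algebras.

Section~\ref{sec:extreme} identifies the points of $\mathcal S$ for a $C^*$-algebra. Section~\ref{sec:twist} deforms $C(K,\mathcal K(H))$ without changing $\mathcal S$ and works out the smallest example. Sections~\ref{sec:ladders}--\ref{sec:many} prove Theorems~\ref{thm:main} and~\ref{thm:many}. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and depends only on Section~\ref{sec:extreme}.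

\medskip
\noindent\textbf{Conventions.} Inner products are linear in the first variable. $\mathcal K(H)$ is the algebra of compact operators, and $\xi\otimes\bar\eta$ is the operator $x\mapsto\langle x,\eta\rangle\xi$. Irreducible representations are nonzero, and ideals are closed and two-sided. For a representation $\pi$ on $H_\pi$ we put $\omega^\pi_{\xi,\eta}(a)=\langle\pi(a)\xi,\eta\rangle$.

\section{Extreme functionals on a $C^*$-algebra}\label{sec:extreme}

All homeomorphisms that we construct come from bijections of the underlying spaces.

\begin{lemma}\label{lem:transport}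
Let $\theta:X\to Y$ be a bijection between Banach spaces such that $J\mapsto\theta(J)$ maps $\mathcal S(X)$ onto $\mathcal S(Y)$. Then $J\mapsto\theta(J)$ is a homeomorphism. The hypothesis holds if $\theta$ is a linear or conjugate-linear isometric bijection.
\end{lemma}

\begin{proof}
A bijection acts injectively on subsets, preserves and reflects inclusions, and satisfies $\theta(\bigcap\mathcal F)=\bigcap_{J\in\mathcal F}\theta(J)$, also for $\mathcal F=\emptyset$. Hence $\bigcap\mathcal F\subseteq J$ if and only if $\bigcap_{J'\in\mathcal F}\theta(J')\subseteq\theta(J)$. If $\theta$ is a linear isometric bijection, $f\mapsto f\circ\theta^{-1}$ is a real-affine bijection of $B_{X^*}$ onto $B_{Y^*}$; it preserves extreme points and replaces $\ker f$ by $\theta(\ker f)$. In the conjugate-linear case use $f\mapsto\overline{f\circ\theta^{-1}}$.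
\end{proof}

To describe $\operatorname{ext}(B_{\mathcal C^*})$ for a $C^*$-algebra $\mathcal C$ we use four textbook facts.
\begin{itemize}
\item[(a)] If $(e_\lambda)$ is an approximate unit, $\|g\|\le1$ and $g(e_\lambda)\to1$, then $g$ is a state; conversely $g(e_\lambda)\to1$ for every state $g$.
\item[(b)] A state is pure, that is, extreme in the set of states, if and only if its GNS representation is irreducible; for $\pi$ irreducible and $\|\eta\|=1$ the state $\omega^\pi_{\eta,\eta}$ is pure.
\item[(c)] (Kadison transitivity.) If $\pi$ is irreducible and $\xi,\eta\in H_\pi$ are unit vectors, there is a unitary $u$ in the unitization of $\mathcal C$ with $\pi(u)\xi=\eta$.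
\item[(d)] (Polar decomposition.) $\mathcal C^{**}$ is a von Neumann algebra with predual $\mathcal C^*$, and representations of $\mathcal C$ extend to normal representations of $\mathcal C^{**}$. Every $f\in\mathcal C^*$ of norm one has the form $f(x)=\omega(xv)$, $x\in\mathcal C^{**}$, with $\omega$ a state and $v\in\mathcal C^{**}$ a partial isometry such that $v^*v=s(\omega)$, the least projection with $\omega(s(\omega))=1$.
\end{itemize}

\begin{lemma}\label{lem:extreme}
Let $\mathcal C\neq\{0\}$ be a $C^*$-algebra. Then $\operatorname{ext}(B_{\mathcal C^*})$ is the set of all $\omega^\pi_{\xi,\eta}$ with $\pi$ an irreducible representation and $\xi,\eta$ unit vectors of $H_\pi$.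
\end{lemma}

\begin{proof}
Let $\omega$ be a pure state and $\omega=\frac12(g_1+g_2)$ with $\|g_j\|\le1$. Since $\omega(e_\lambda)\to1$ and $|g_j(e_\lambda)|\le1$, we have $g_j(e_\lambda)\to1$. By (a) both $g_j$ are states, and purity gives $g_1=g_2=\omega$. So pure states are extreme in $B_{\mathcal C^*}$.

Let $\pi$ be irreducible, $\|\xi\|=\|\eta\|=1$, and take $u$ as in (c). The map $a\mapsto au$ is a linear isometric bijection of $\mathcal C$, so $g\mapsto g(\,\cdot\,u)$ is a linear isometric bijection of $\mathcal C^*$. It sends $\omega^\pi_{\xi,\eta}$ to the pure state $\omega^\pi_{\eta,\eta}$. Hence $\omega^\pi_{\xi,\eta}$ is extreme.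

Conversely, let $f$ be extreme; then $\|f\|=1$. Write $f(x)=\omega(xv)$ as in (d). Suppose $\omega=\frac12(\omega_1+\omega_2)$ with states $\omega_j$, and put $f_j(x)=\omega_j(xv)$. Then $f=\frac12(f_1+f_2)$ and $\|f_j\|\le1$, so $f_j=f$. Since $\omega_j\le2\omega$, the state $\omega_j$ vanishes at the projection $1-v^*v$, and the Cauchy--Schwarz inequality gives $\omega_j(x)=\omega_j(xv^*v)$; the same holds for $\omega$. Therefore
\[
\omega_j(x)=\omega_j(xv^*v)=f_j(xv^*)=f(xv^*)=\omega(xv^*v)=\omega(x),
\]
and $\omega$ is pure. Let $(\pi,\zeta)$ be its GNS representation, which is irreducible, extended normally to $\mathcal C^{**}$. Then $f=\omega^\pi_{\xi,\zeta}$ with $\xi=\pi(v)\zeta$, and $\|\xi\|^2=\omega(v^*v)=1$.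
\end{proof}

Since kernels do not change under scaling, the points of $\mathcal S(\mathcal C)$ are the hyperplanes $\ker\omega^\pi_{\xi,\eta}$ with $\pi$ irreducible and $\xi,\eta$ arbitrary \emph{nonzero} vectors. The normalization, and with it the inner product, has disappeared.

\begin{example}\label{ex:matrix}
Let $S,T\in M_n$ be invertible and $\theta(a)=T^*aS$. Then $\langle\theta(a)\xi,\eta\rangle=\langle aS\xi,T\eta\rangle$, so $\theta$ permutes the hyperplanes $\ker\omega_{\xi,\eta}$ and induces a homeomorphism of $\mathcal S(M_n)$ onto itself. For $n=2$, $T=1$, $S=\operatorname{diag}(1,2)$, the two diagonal matrix units go to matrices of norm $1$ and $2$, so $\theta$ is not a multiple of an isometry.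
\end{example}

Maps of this form drive the whole paper: the counterexamples apply one in each fiber of a bundle, and the proof of Theorem~\ref{thm:positive} shows that for primitive algebras on infinite-dimensional spaces there is essentially no other source of homeomorphisms. We shall also need the following.

\begin{lemma}\label{lem:ideal}
Let $\pi$ be an irreducible representation of $\mathcal C$ and $\mathcal I$ an ideal with $\pi(\mathcal I)\neq0$. Then $\pi(\mathcal I)\xi$ is dense in $H_\pi$ for every $\xi\neq0$. Consequently $\pi(\mathcal L)=0$ for every ideal $\mathcal L$ with $\mathcal L\mathcal I=0$.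
\end{lemma}

\begin{proof}
The closed subspace $\{x:\pi(\mathcal I)x=0\}$ is invariant and is not $H_\pi$, so it is $0$. Hence the closed invariant subspace $\overline{\pi(\mathcal I)\xi}$ is nonzero, so it is $H_\pi$. If $\mathcal L\mathcal I=0$, then $\pi(\mathcal L)$ vanishes on the dense set $\pi(\mathcal I)\xi$.
\end{proof}

\section{Twisting $C(\alpha I,\mathcal K(H))$}\label{sec:twist}

Let $H\neq0$ be a Hilbert space, $I$ an infinite discrete set, $\alpha I=I\cup\{\infty\}$ its one-point compactification, and
\[
\mathcal A=C(\alpha I,\mathcal K(H)).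
\]
Convergence as $i\to\infty$ means that each required estimate holds for all but finitely many $i\in I$. Thus $a:\alpha I\to\mathcal K(H)$ belongs to $\mathcal A$ if and only if $\|a(i)-a(\infty)\|\to0$; taking $\varepsilon=1,\frac12,\frac13,\dots$ we see that then $a(i)=a(\infty)$ off a countable set. Families of operators indexed by $\alpha I$ are multiplied pointwise.

We want to apply a map as in Example~\ref{ex:matrix} in each fiber and obtain a $C^*$-algebra again. Fix $t\in(0,1)$ and let $h=(h_i)_{i\in\alpha I}$ be operators on $H$ with $h_\infty=1$ and $(1-t)1\le h_i\le(1+t)1$. The map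
\[
\theta_h(a)=h^{1/2}ah^{1/2}
\]
is a $*$-preserving linear bijection of $\ell^\infty(\alpha I,\mathcal K(H))$ onto itself, with inverse $b\mapsto h^{-1/2}bh^{-1/2}$, so $\|\theta_h\|\le1+t$ and $\|\theta_h^{-1}\|\le(1-t)^{-1}$. Put $\mathcal B_h=\theta_h(\mathcal A)$. Since
\[
\theta_h(a)\theta_h(b)=\theta_h(ahb),
\]
the space $\mathcal B_h$ is an algebra exactly when $\mathcal A$ is stable under $(a,b)\mapsto ahb$. For constant rank-one functions,
\begin{equation}\label{eq:rankone}
(\xi\otimes\bar\eta)\,h_i\,(\xi'\otimes\bar\eta')=\langle h_i\xi',\eta\rangle\;\xi\otimes\bar\eta',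
\end{equation}
so it is necessary that $h_i\to1$ in the weak operator topology. We call $h$ a \emph{twist} if this holds.

\begin{lemma}\label{lem:algebra}
If $h$ is a twist, then $ahb\in\mathcal A$ for all $a,b\in\mathcal A$, and $\mathcal B_h$ is a $C^*$-subalgebra of $\ell^\infty(\alpha I,\mathcal K(H))$.
\end{lemma}

\begin{proof}
By \eqref{eq:rankone}, $\|kh_il-kl\|\to0$ for rank-one $k,l$. By bilinearity this holds for finite-rank $k,l$, and since $\|h_i\|\le1+t$ it holds for all compact $k,l$. In
\begin{align*}
a(i)h_ib(i)-a(\infty)b(\infty)={}&\bigl(a(i)-a(\infty)\bigr)h_ib(i)+a(\infty)h_i\bigl(b(i)-b(\infty)\bigr)\\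
&+\bigl(a(\infty)h_ib(\infty)-a(\infty)b(\infty)\bigr)
\end{align*}
all three terms tend to $0$ in norm, so $ahb\in\mathcal A$. Thus $\mathcal B_h$ is a $*$-subalgebra, and it is closed as the image of the closed subspace $\mathcal A$ under a linear homeomorphism.
\end{proof}

\begin{lemma}\label{lem:irreps}
Let $h$ be a twist. Each evaluation $\mathrm{ev}_i:\mathcal B_h\to\mathcal K(H)$, $i\in\alpha I$, is a surjective $*$-homomorphism, and every irreducible representation of $\mathcal B_h$ is unitarily equivalent to some $\mathrm{ev}_j$.
\end{lemma}

\begin{proof}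
Given $k\in\mathcal K(H)$, apply $\theta_h$ to the constant function $h_i^{-1/2}kh_i^{-1/2}$; the value at $i$ is $k$. For $i\in I$ let $\mathcal I_i$ be the set of functions supported at the point $i$. These lie in $\mathcal A$ and $\theta_h(\mathcal I_i)=\mathcal I_i$, so $\mathcal I_i$ is an ideal of $\mathcal B_h$, and $(\ker\mathrm{ev}_i)\,\mathcal I_i=0$. Let $\pi$ be irreducible. If $\pi(\mathcal I_j)\neq0$ for some $j\in I$, then $\pi(\ker\mathrm{ev}_j)=0$ by Lemma~\ref{lem:ideal}. Otherwise $\pi$ vanishes on all finitely supported functions. If $b=\theta_h(a)\in\ker\mathrm{ev}_\infty$, then $a(\infty)=0$, so $\|b(i)\|\le(1+t)\|a(i)\|\to0$, and $b$ is a norm limit of functions with finite support in $I$; hence $\pi(\ker\mathrm{ev}_\infty)=0$, and we put $j=\infty$. In both cases $\pi=\sigma\circ\mathrm{ev}_j$ with $\sigma$ an irreducible representation of $\mathcal K(H)$, and every such $\sigma$ is unitarily equivalent to the identity representation.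
\end{proof}

\begin{proposition}\label{prop:homeo}
For every twist $h$, the map $J\mapsto\theta_h(J)$ is a homeomorphism $\mathcal S(\mathcal A)\to\mathcal S(\mathcal B_h)$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:extreme} and~\ref{lem:irreps}, $\mathcal S(\mathcal B_h)$ consists of the kernels of the functionals $b\mapsto\langle b(i)\xi,\eta\rangle$ with $i\in\alpha I$ and $\xi,\eta\neq0$. The same holds for $\mathcal A$, which is the case $h=1$. Since
\[
\langle\theta_h(a)(i)\xi,\eta\rangle=\langle a(i)h_i^{1/2}\xi,h_i^{1/2}\eta\rangle
\]
and $h_i^{1/2}$ permutes the nonzero vectors, $J\mapsto\theta_h(J)$ maps $\mathcal S(\mathcal A)$ onto $\mathcal S(\mathcal B_h)$. Apply Lemma~\ref{lem:transport}.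
\end{proof}

It remains to find a twist for which $\mathcal B_h$ is really different from $\mathcal A$. The next two lemmas show that the room for this is the gap between weak and strong convergence.

\begin{lemma}\label{lem:strong}
Let $(R_i)_{i\in\alpha I}$ be a bounded family in $B(H)$ with $R_i\to R_\infty$ strongly. Then $RaR^*\in\mathcal A$ for every $a\in\mathcal A$.
\end{lemma}

\begin{proof}
For $k=\xi\otimes\bar\eta$ we have $\|(R_i-R_\infty)k\|=\|(R_i-R_\infty)\xi\|\,\|\eta\|\to0$. By linearity and boundedness, $\|(R_i-R_\infty)k\|\to0$ for all compact $k$, and taking adjoints, $\|k(R_i-R_\infty)^*\|\to0$. With $k=a(\infty)$,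
\[
R_ia(i)R_i^*-R_\infty kR_\infty^*=R_i(a(i)-k)R_i^*+(R_i-R_\infty)kR_i^*+R_\infty k(R_i-R_\infty)^*\to0.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:untwist}
Let $h$ be a twist. Suppose there are invertible operators $T_i$ with $T_i^*T_i=h_i$, $T_\infty=1$ and $T_i\to1$ strongly. Then $\mathcal B_h$ is $*$-isomorphic to $\mathcal A$.
\end{lemma}

\begin{proof}
We have $\|T_i\|^2\le1+t$ and $\|T_i^{-1}\|^2\le(1-t)^{-1}$, and $T_i^{-1}x-x=T_i^{-1}(x-T_ix)\to0$. Lemma~\ref{lem:strong}, applied to $T$ and to $T^{-1}$, gives $T\mathcal AT^*=\mathcal A$. The operators $u_i=T_ih_i^{-1/2}$ are unitary and $u\,\theta_h(a)u^*=TaT^*$. So $b\mapsto ubu^*$ maps $\mathcal B_h$ onto $\mathcal A$.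
\end{proof}

To detect a twist we test $\mathcal B_h$ against a closed subspace $M\subseteq H$. In $\mathcal A$, compression by the projection $p$ onto $M$ maps $\mathcal A$ into itself. In $\mathcal B_h$ the subspace that corresponds to $M$ in the fiber over $i$ is $h_i^{1/2}M$, and the compression can be computed back in $\mathcal A$.

\begin{lemma}\label{lem:compress}
Let $h$ be a twist, $M\subseteq H$ a closed subspace, $p$ the orthogonal projection onto $M$, and $P_i$ the orthogonal projection onto $h_i^{1/2}M$. Let $g_i$ be the inverse of $ph_ip$ on $M$, extended by $0$ on $M^\perp$, and $R_i=g_ih_i$. Then $P\mathcal B_hP\subseteq\mathcal B_h$ if and only if $R\mathcal AR^*\subseteq\mathcal A$. If $h_i$ commutes with $p$, then $R_i=p$. If $ph_ip=p$, then $R_i=ph_i$.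
\end{lemma}

\begin{proof}
The inverse exists because $ph_ip\ge(1-t)p$. We have $g_i=g_i^*=pg_ip$ and $g_ih_ig_i=g_i(ph_ip)g_i=g_i$. Hence $h_i^{1/2}g_ih_i^{1/2}$ is a self-adjoint idempotent with range $h_i^{1/2}M$, so it equals $P_i$. Therefore $P_ih_i^{1/2}=h_i^{1/2}R_i$ and $P\theta_h(a)P=\theta_h(RaR^*)$. As $\theta_h$ is injective on bounded functions, $P\theta_h(a)P\in\mathcal B_h$ if and only if $RaR^*\in\mathcal A$. If $h_ip=ph_i$, then $R_i=g_iph_i=g_i\,ph_ip=p$. If $ph_ip=p$, then $g_i=p$.
\end{proof}

\begin{example}[one ladder]\label{ex:ladder}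
Let $H$ have the orthonormal basis $e_0,e_1,e_2,\dots,e_\omega$, write $E_{\alpha\beta}=e_\alpha\otimes\bar e_\beta$, let $I=\mathbb N$, and put
\[
h_n=1+t(E_{n\omega}+E_{\omega n}).
\]
In the inner product $\langle h_n\,\cdot\,,\cdot\,\rangle$ the basis vectors keep their length and stay orthogonal, except that $e_n$ and $e_\omega$ have inner product $t$. The operator $E_{n\omega}+E_{\omega n}$ is self-adjoint of norm one, and $\langle(h_n-1)x,y\rangle=t(x_\omega\bar y_n+x_n\bar y_\omega)\to0$, so $h$ is a twist. The convergence is not strong: $\|(h_n-1)e_\omega\|=t$.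

\emph{The twist is seen by a subspace.} Let $M=e_\omega^\perp$. Then $ph_np=p$, so $R_n=ph_n=p+tE_{n\omega}$, while $R_\infty=p$. Since $R_ne_\omega=te_n$ and $R_\infty e_\omega=0$, the constant function $a=E_{\omega\omega}$ has $R_naR_n^*=t^2E_{nn}$ of norm $t^2$ for all $n$ and $R_\infty aR_\infty^*=0$. So $RaR^*\notin\mathcal A$ and $P\mathcal B_hP\not\subseteq\mathcal B_h$.

\emph{The twist is not seen by the algebra.} There are two natural factorizations of $h_n$, by Gram--Schmidt in the plane spanned by $e_n,e_\omega$: keep one vector fixed and move the other. Let $T_n$ send $e_n$ to $te_\omega+\sqrt{1-t^2}\,e_n$ and fix the other basis vectors. Then $\|T_ne_n\|=1$, $\langle T_ne_n,T_ne_\omega\rangle=t$, and $T_ne_n\perp e_m$ for $m\neq n,\omega$, so $T_n^*T_n=h_n$. Moreover $\|(T_n-1)x\|\le2|x_n|\to0$. By Lemma~\ref{lem:untwist}, $\mathcal B_h\cong\mathcal A$. This isomorphism takes $h_n^{1/2}M$ to $T_nM$, which is not $M$. The other factorization, which moves $e_\omega$ to $te_n+\sqrt{1-t^2}\,e_\omega$, preserves $M$ but does not converge strongly.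
\end{example}

So a ladder can be removed, but only by an isomorphism that ignores the subspace $M$. We need a setting in which every isomorphism is forced to respect many such subspaces. Uncountability provides it: a compact operator on $\ell^2(\omega_1)$ lives on countably many coordinates, and an isomorphism must therefore respect the filtration of $\ell^2(\omega_1)$ by initial segments at many stages. We place a ladder at each stage.

\section{Ladders on $\omega_1$}\label{sec:ladders}

Recall that $\omega_1$ is the set of countable ordinals, that $|\omega_1|=\aleph_1$, and that every countable subset of $\omega_1$ has its supremum in $\omega_1$. Let $\Lambda$ be the set of nonzero countable limit ordinals. Each $\delta\in\Lambda$ is the supremum of a strictly increasing sequence of ordinals; fix one, $(\gamma^\delta_n)_{n\in\mathbb N}$, the \emph{ladder} of $\delta$. A set $D\subseteq\omega_1$ is \emph{closed unbounded} if it is unbounded in $\omega_1$ and contains the supremum of every increasing sequence of its elements. A set is \emph{stationary} if it meets every closed unbounded set. The set $\Lambda$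 is closed unbounded, and it is stationary: the supremum of a strictly increasing sequence in a closed unbounded set $D$ lies in $D\cap\Lambda$.

From now on $H=\ell^2(\omega_1)$ with basis $(e_\alpha)_{\alpha<\omega_1}$, $E_{\alpha\beta}=e_\alpha\otimes\bar e_\beta$, $\ell^2(\delta)=\overline{\operatorname{span}}\{e_\alpha:\alpha<\delta\}$, and $I=\Lambda\times\mathbb N$, a set of cardinality $\aleph_1$. To $i=(\delta,n)\in I$ we attach the \emph{edge} $\{\gamma^\delta_n,\delta\}$. Distinct $i$ have distinct edges, since $\delta$ is the larger endpoint and the ladder of $\delta$ is strictly increasing. Fix $t\in(0,1)$. For $\Sigma\subseteq\Lambda$ define $h^\Sigma$ by $h^\Sigma_\infty=1$ and, for $i=(\delta,n)$ and $\gamma=\gamma^\delta_n$,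
\[
h^\Sigma_i=\begin{cases}1+t(E_{\gamma\delta}+E_{\delta\gamma})&\text{if }\delta\in\Sigma,\\ 1&\text{if }\delta\notin\Sigma.\end{cases}
\]

\begin{lemma}\label{lem:istwist}
For every $\Sigma\subseteq\Lambda$ the family $h^\Sigma$ is a twist.
\end{lemma}

\begin{proof}
The bounds $(1-t)1\le h^\Sigma_i\le(1+t)1$ hold as in Example~\ref{ex:ladder}. Let $x,y\in H$ and $\varepsilon>0$. The set $F=\{\alpha:|x_\alpha|\ge\varepsilon\text{ or }|y_\alpha|\ge\varepsilon\}$ is finite, so it contains only finitely many edges. If the edge $\{\gamma,\delta\}$ of $i$ is not contained in $F$, then at one of its endpoints both $x$ and $y$ have coordinates smaller than $\varepsilon$, and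
\[
|\langle(h^\Sigma_i-1)x,y\rangle|\le t\bigl(|x_\delta||y_\gamma|+|x_\gamma||y_\delta|\bigr)\le t\varepsilon(\|x\|+\|y\|).\qedhere
\]
\end{proof}

Write $\theta_\Sigma=\theta_{h^\Sigma}$ and $\mathcal B_\Sigma=\mathcal B_{h^\Sigma}$, so that $\mathcal B_\emptyset=\mathcal A$. For $\delta\in\Lambda$ let $P^{\Sigma,\delta}_i$ be the orthogonal projection onto $(h^\Sigma_i)^{1/2}\ell^2(\delta)$. The family $P^{\Sigma,\delta}$ detects the ladder of $\delta$ as in Example~\ref{ex:ladder}. The new point is that it is not disturbed by the other ladders, although uncountably many of their edges may cross the cut at $\delta$; see Figure~\ref{fig:cut}.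

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (11,0) node[right] {$\omega_1$};
\draw[dashed] (5.75,-1.9) -- (5.75,1.7);
\foreach \x in {1,3.2,4.4,5,5.35} {\fill (\x,0) circle (1.4pt); \draw (\x,0) to[bend left=60] (6.1,0);}
\foreach \x in {2,3.8,7.2,8.6,9.3,9.65} {\fill (\x,0) circle (1.4pt); \draw (\x,0) to[bend right=45] (10.1,0);}
\fill (6.1,0) circle (2.2pt) node[above right] {$\delta$};
\fill (10.1,0) circle (2.2pt) node[above] {$\beta$};
\end{tikzpicture}
\caption{Two ladders and the cut (dashed) that separates the ordinals below $\delta$ from the others. Above the line, the edges $\{\gamma^\delta_n,\delta\}$ of the ladder of $\delta$: all of them, infinitely many, cross the cut. Below the line, the edges $\{\gamma^\beta_n,\beta\}$ of the ladder of a limit ordinal $\beta>\delta$: only finitely many cross the cut, because $\gamma^\beta_n$ increases to $\beta$.}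
\label{fig:cut}
\end{figure}

\begin{lemma}\label{lem:detect}
Let $\Sigma\subseteq\Lambda$, $\delta\in\Lambda$ and $P=P^{\Sigma,\delta}$. Then $P\mathcal B_\Sigma P\subseteq\mathcal B_\Sigma$ if and only if $\delta\notin\Sigma$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:compress} with $h=h^\Sigma$ and $M=\ell^2(\delta)$. We have $R_\infty=p$. Let $i=(\beta,n)$ and $\gamma=\gamma^\beta_n<\beta$. If $\beta\notin\Sigma$, then $h_i=1$; if $\beta<\delta$ or $\gamma\ge\delta$, then $e_\gamma$ and $e_\beta$ both lie in $M$ or both lie in $M^\perp$. In these cases $h_i$ commutes with $p$ and $R_i=p$. In the remaining case $\beta\in\Sigma$ and $\gamma<\delta\le\beta$, and we say that $i$ \emph{crosses}. Then $pE_{\gamma\beta}=E_{\gamma\beta}$, $pE_{\beta\gamma}=0$ and $E_{\gamma\beta}p=0$, so $ph_ip=p$ and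
\[
R_i=ph_i=p+tE_{\gamma\beta},\qquad\|R_ix-px\|=t|x_\beta|.
\]

Suppose $\delta\notin\Sigma$. Every crossing $i=(\beta,n)$ has $\beta\in\Sigma$, hence $\beta\neq\delta$ and $\beta>\delta$. For each such $\beta$ only finitely many $n$ satisfy $\gamma^\beta_n<\delta$. Given $x\in H$ and $\varepsilon>0$, only finitely many $\beta$ have $|x_\beta|\ge\varepsilon$. So $\|R_ix-px\|\ge t\varepsilon$ for only finitely many $i$; that is, $R_i\to p$ strongly. Since $\|R_i\|\le1+t$, Lemma~\ref{lem:strong} gives $R\mathcal AR^*\subseteq\mathcal A$.

Suppose $\delta\in\Sigma$. Every $i=(\delta,n)$ crosses, and $R_ie_\delta=te_\gamma$ with $\gamma=\gamma^\delta_n$. For the constant function $a=E_{\delta\delta}$ we get $\|R_iaR_i^*\|=\|t^2E_{\gamma\gamma}\|=t^2$ for infinitely many $i$, while $R_\infty aR_\infty^*=pE_{\delta\delta}p=0$. So $RaR^*\notin\mathcal A$.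
\end{proof}

\begin{remark}\label{rem:countable}
Countably many ladders can be removed at once. For each $i=(\delta,n)$ with $\delta\in\Sigma$ choose an endpoint $m(i)$ of its edge, let $m'(i)$ be the other one, and let $T_i$ send $e_{m(i)}$ to $te_{m'(i)}+\sqrt{1-t^2}\,e_{m(i)}$ and fix the other basis vectors; put $T_i=1$ for the other $i$. As in Example~\ref{ex:ladder}, $T_i^*T_i=h_i^\Sigma$ and $\|(T_i-1)x\|\le2|x_{m(i)}|$. If $m$ is finite-to-one, then $T_i\to1$ strongly and $\mathcal B_\Sigma\cong\mathcal A$. When $\Sigma$ is countable, list the endpoints of these edges as $v_0,v_1,\dots$ and let $m(i)$ be the endpoint that comes later; then $v_k$ is chosen at most $k$ times. Proposition~\ref{prop:club} will show that $\mathcal B_\Sigma\not\cong\mathcal A$ for stationary $\Sigma$, so that no finite-to-one choice exists in that case.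
\end{remark}

\section{Jordan isomorphisms respect the filtration}\label{sec:jordan}

\begin{proposition}\label{prop:club}
If $\mathcal B_\Sigma$ and $\mathcal B_{\Sigma'}$ are Jordan $*$-isomorphic, then there is a closed unbounded set $D\subseteq\omega_1$ with $D\subseteq\Lambda$ and $D\cap(\Sigma\triangle\Sigma')=\emptyset$.
\end{proposition}

In view of Lemma~\ref{lem:detect} it suffices to show that a Jordan $*$-isomorphism $J$ turns compression by $P^{\Sigma,\delta}$ into compression by $P^{\Sigma',\delta}$ for all $\delta$ in some closed unbounded set. The projections are not elements of the algebras, so $J$ cannot be applied to them. We first show that $J$ is spatial in each fiber. Throughout, $h=h^\Sigma$, $h'=h^{\Sigma'}$, $\theta=\theta_\Sigma$ and $\theta'=\theta_{\Sigma'}$.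

\begin{lemma}\label{lem:fibers}
Let $J:\mathcal B_\Sigma\to\mathcal B_{\Sigma'}$ be a Jordan $*$-isomorphism. For each $i\in\alpha I$ there are $\varphi(i)\in\alpha I$ and a unitary or antiunitary operator $W_i$ on $H$ such that
\[
J(b)(i)=W_i\,b(\varphi(i))\,W_i^{-1}\qquad\text{for all self-adjoint }b\in\mathcal B_\Sigma.
\]
\end{lemma}

\begin{proof}
A ring $\mathcal R$ is prime if $x\mathcal Ry=0$ implies $x=0$ or $y=0$. Herstein's theorem~\cite{Herstein} states that an additive map that preserves the product $ab+ba$ and maps a ring onto a prime ring of characteristic different from $2$ and $3$ is a homomorphism or an anti-homomorphism. The ring $\mathcal K(H)$ is prime, since $x(\xi\otimes\bar\eta)y=x\xi\otimes\overline{y^*\eta}$ is nonzero when $x\xi\neq0$ and $y^*\eta\neq0$. The map $\psi=\mathrm{ev}_i\circ J$ is linear, $*$-preserving, Jordan, and onto $\mathcal K(H)$ by Lemma~\ref{lem:irreps}. So $\psi$ is a $*$-homomorphism or a $*$-anti-homomorphism.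

In the first case $\psi$ is an irreducible representation on $H$, and Lemma~\ref{lem:irreps} gives $j$ and a unitary $W_i$ with $\psi(b)=W_ib(j)W_i^{-1}$. In the second case let $C$ be complex conjugation of coordinates in the basis $(e_\alpha)$; it is antiunitary, $C^2=1$, and $(CxC)^*=Cx^*C$. The map $b\mapsto C\psi(b)^*C$ is linear, $*$-preserving, onto $\mathcal K(H)$, and multiplicative because $\psi(ab)^*=(\psi(b)\psi(a))^*=\psi(a)^*\psi(b)^*$. So it equals $b\mapsto Vb(j)V^*$ for some $j$ and some unitary $V$. For self-adjoint $b$ this reads $\psi(b)=CVb(j)V^*C$, and $W_i=CV$ is antiunitary with $W_i^{-1}=V^*C$. In both cases put $\varphi(i)=j$.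
\end{proof}

The next lemma is the place where compactness of the fibers and uncountability of $\omega_1$ are used.

\begin{lemma}\label{lem:support}
For every $b\in\mathcal B_\Sigma$ there is $\rho<\omega_1$ with $\operatorname{ran}b(i)\subseteq h_i^{1/2}\ell^2(\rho)$ for all $i\in\alpha I$.
\end{lemma}

\begin{proof}
Write $b=\theta(a)$; then $\operatorname{ran}b(i)\subseteq h_i^{1/2}\operatorname{ran}a(i)$. The function $a$ takes countably many values, each value is compact and so has separable range, and each vector of $H$ has countably many nonzero coordinates. Take a countable dense subset of the union of the ranges and let $\rho<\omega_1$ exceed every $\alpha$ at which a vector of this subset has a nonzero coordinate. Then $\operatorname{ran}a(i)\subseteq\ell^2(\rho)$ for all $i$.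
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:club}]
Let $J:\mathcal B_\Sigma\to\mathcal B_{\Sigma'}$ be a Jordan $*$-isomorphism, with $\varphi$ and $W_i$ as in Lemma~\ref{lem:fibers}. The subspaces $h_i^{1/2}\ell^2(\delta)$ can be described by elements of the algebra. Let $b_\alpha=\theta(E_{\alpha\alpha})$ and $b'_\alpha=\theta'(E_{\alpha\alpha})$, with $E_{\alpha\alpha}$ regarded as a constant function. These are self-adjoint, and
\[
\operatorname{ran}b_\alpha(i)=\mathbb Ch_i^{1/2}e_\alpha,\qquad\operatorname{ran}b'_\alpha(i)=\mathbb Ch_i'^{1/2}e_\alpha .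
\]
By Lemma~\ref{lem:support}, applied in $\mathcal B_{\Sigma'}$ and in $\mathcal B_\Sigma$, there is for each $\alpha<\omega_1$ an ordinal $\rho(\alpha)<\omega_1$ with
\[
\operatorname{ran}J(b_\alpha)(i)\subseteq h_i'^{1/2}\ell^2(\rho(\alpha)),\qquad\operatorname{ran}J^{-1}(b'_\alpha)(i)\subseteq h_i^{1/2}\ell^2(\rho(\alpha))\qquad(i\in\alpha I).
\]
Let $D=\{\delta\in\Lambda:\rho(\alpha)\le\delta\text{ for all }\alpha<\delta\}$.

\emph{$D$ is closed unbounded.} Let $\delta$ be the supremum of an increasing sequence in $D$. Then $\delta\in\Lambda$, and each $\alpha<\delta$ lies below some term $\delta'$ of the sequence, so $\rho(\alpha)\le\delta'\le\delta$. Thus $\delta\in D$. Given $\beta_0<\omega_1$, choose $\beta_0<\beta_1<\cdots$ in $\omega_1$ with $\beta_{n+1}\ge\rho(\alpha)$ for all $\alpha<\beta_n$, which is possible because there are countably many such $\alpha$. Then $\sup_n\beta_n$ lies in $D$ and exceeds $\beta_0$.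

\emph{The projections correspond.} Fix $\delta\in D$ and write $P=P^{\Sigma,\delta}$, $P'=P^{\Sigma',\delta}$. We claim that
\begin{equation}\label{eq:proj}
W_iP_{\varphi(i)}W_i^{-1}=P'_i\qquad(i\in\alpha I).
\end{equation}
The left side is the orthogonal projection onto $W_ih_{\varphi(i)}^{1/2}\ell^2(\delta)$, so we must show that this subspace equals $h_i'^{1/2}\ell^2(\delta)$. For $\alpha<\delta$,
\[
W_ih_{\varphi(i)}^{1/2}e_\alpha\in W_i\operatorname{ran}b_\alpha(\varphi(i))=\operatorname{ran}J(b_\alpha)(i)\subseteq h_i'^{1/2}\ell^2(\delta),
\]
and closed spans give one inclusion. For the other let $c_\alpha=J^{-1}(b'_\alpha)$, which is self-adjoint. For $\alpha<\delta$,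
\[
h_i'^{1/2}e_\alpha\in\operatorname{ran}J(c_\alpha)(i)=W_i\operatorname{ran}c_\alpha(\varphi(i))\subseteq W_ih_{\varphi(i)}^{1/2}\ell^2(\delta).
\]

\emph{Conclusion.} Let $\delta\in D\setminus\Sigma$. Let $b'\in\mathcal B_{\Sigma'}$ be self-adjoint and $b=J^{-1}(b')$. By Lemma~\ref{lem:detect}, $PbP$ is a self-adjoint element of $\mathcal B_\Sigma$. By Lemma~\ref{lem:fibers} and \eqref{eq:proj},
\[
J(PbP)(i)=W_iP_{\varphi(i)}b(\varphi(i))P_{\varphi(i)}W_i^{-1}=P'_i\,b'(i)\,P'_i .
\]
So $P'b'P'=J(PbP)\in\mathcal B_{\Sigma'}$. Self-adjoint elements span $\mathcal B_{\Sigma'}$, hence $P'\mathcal B_{\Sigma'}P'\subseteq\mathcal B_{\Sigma'}$, and Lemma~\ref{lem:detect} gives $\delta\notin\Sigma'$. The conditions that define $\rho$, and hence $D$, are symmetric under exchanging $(J,\Sigma,\Sigma')$ with $(J^{-1},\Sigma',\Sigma)$, so the same argument shows that $\delta\in D\setminus\Sigma'$ implies $\delta\notin\Sigma$. Therefore $D\cap(\Sigma\triangle\Sigma')=\emptyset$.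
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $t=\frac12$, $K=\alpha I$, $\mathcal A=\mathcal B_\emptyset$ and $\mathcal B=\mathcal B_\Lambda$. By Proposition~\ref{prop:homeo}, $\mathcal S(\mathcal A)$ and $\mathcal S(\mathcal B)$ are homeomorphic. If $\mathcal A$ and $\mathcal B$ were Jordan $*$-isomorphic, Proposition~\ref{prop:club} would give a nonempty set $D\subseteq\Lambda$ disjoint from $\emptyset\triangle\Lambda=\Lambda$, which is absurd.
\end{proof}

\begin{remark}\label{rem:extension}
For every $\Sigma$ the kernel of $\mathrm{ev}_\infty$ on $\mathcal B_\Sigma$ is $\theta_\Sigma(c_0(I,\mathcal K(H)))=c_0(I,\mathcal K(H))$, and the quotient is $\mathcal K(H)$. Both algebras are covered by Theorem~\ref{thm:positive}. So $\mathcal S$ determines the ideal and the quotient, and what it misses is the way they are glued. The algebras $\mathcal B_\Sigma$ are not $\sigma$-unital, hence neither separable nor unital: a countable approximate unit would map to one in $\mathcal K(H)$, and the ranges of its terms would span a separable dense subspace of $H$.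
\end{remark}

\section{$2^{\aleph_1}$ algebras with the same structure space}\label{sec:many}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Choose $t\in(0,1)$ with $(1-t)^{-2}\le1+\varepsilon$. Proposition~\ref{prop:club} separates $\mathcal B_\Sigma$ from $\mathcal B_{\Sigma'}$ whenever $\Sigma\triangle\Sigma'$ is stationary, so we need many subsets of $\Lambda$ with stationary symmetric differences. By the Ulam--Solovay theorem \cite[Theorem~8.10]{Jech}, the stationary set $\Lambda$ contains pairwise disjoint stationary sets $\Sigma_\nu$, $\nu<\omega_1$. For $X\subseteq\omega_1$ let $\Sigma_X=\bigcup_{\nu\in X}\Sigma_\nu$. If $X\neq Y$ and $\nu\in X\triangle Y$, then $\Sigma_\nu\subseteq\Sigma_X\triangle\Sigma_Y$ by disjointness, and $\Sigma_\nu$ meets every closed unbounded set. So the $2^{\aleph_1}$ algebras $\mathcal B_{\Sigma_X}$ are pairwise not Jordan $*$-isomorphic. By Proposition~\ref{prop:homeo}, the map $\Theta=\theta_{\Sigma_Y}\theta_{\Sigma_X}^{-1}:\mathcal B_{\Sigma_X}\to\mathcal B_{\Sigma_Y}$ induces a homeomorphism of the structure spaces.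

\emph{Density character.} Each $\mathcal B_\Sigma$ is linearly homeomorphic to $\mathcal A$. The functions that are constant off a finite subset of $I$ and whose values are finite $\mathbb Q(i)$-combinations of the $E_{\alpha\beta}$ form a dense subset of $\mathcal A$ of cardinality $\aleph_1$, and the $\aleph_1$ constant functions $E_{\alpha\alpha}$ have mutual distance $1$. So the density character is $\aleph_1$.

\emph{Distance.} For $i=(\delta,n)$ let $k_i=1+t(E_{\gamma\delta}+E_{\delta\gamma})$ with $\gamma=\gamma^\delta_n$. In the fiber over $i$, $\Theta$ is the identity if $\delta$ lies in both or neither of $\Sigma_X,\Sigma_Y$; it is $b\mapsto k_i^{-1/2}bk_i^{-1/2}$ if $\delta\in\Sigma_X\setminus\Sigma_Y$, and $b\mapsto k_i^{1/2}bk_i^{1/2}$ if $\delta\in\Sigma_Y\setminus\Sigma_X$. Over $\infty$ it is the identity. Since $1+t\le(1-t)^{-1}$, both $\Theta$ and $\Theta^{-1}$ have norm at most $(1-t)^{-1}$, and the Banach--Mazur distance is at most $(1-t)^{-2}\le1+\varepsilon$.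

\emph{Order.} $M_n(\mathcal B_\Sigma)$ is a $C^*$-subalgebra of $\ell^\infty(\alpha I,B(H^n))$, so a matrix over $\mathcal B_\Sigma$ is positive if and only if its value in every fiber is a positive operator on $H^n$. In the fiber over $i$ the map $\Theta$, applied entrywise, is $x\mapsto yxy$, where $y$ is the diagonal matrix with a fixed invertible positive operator on the diagonal; and $yxy\ge0$ if and only if $x\ge0$. So $\Theta$ is a complete order isomorphism.

\emph{Optimality.} A $C^*$-algebra of density character at most $\aleph_1$ is the completion of a dense $*$-subalgebra over $\mathbb Q(i)$ of cardinality at most $\aleph_1$, and it is determined up to $*$-isomorphism by the operations and the norm of this subalgebra. Identify the subalgebra with a subset of $\omega_1$. There are $2^{\aleph_1}$ subsets, at most $\aleph_1^{\aleph_1}=2^{\aleph_1}$ choices for each of the four operations, and at most $(2^{\aleph_0})^{\aleph_1}=2^{\aleph_1}$ norms. So there are at most $2^{\aleph_1}$ such $C^*$-algebras up to $*$-isomorphism.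
\end{proof}

\section{Sums of primitive algebras are determined by $\mathcal S$}\label{sec:positive}

We read off from the closure operator first the irreducible representations, then the direct sum decomposition, and then, for one summand, a formula $\mathcal A=T^*\mathcal BS$ as in Example~\ref{ex:matrix}.

\subsection{What the closure operator sees}

Let $\mathcal C$ be a $C^*$-algebra. Fix one irreducible representation in each unitary equivalence class; the letter $\pi$ ranges over these. For nonzero $\xi,\eta\in H_\pi$ put $[\pi;\xi,\eta]=\ker\omega^\pi_{\xi,\eta}$, and let $\mathcal S_\pi$ be the set of these points. For a finite-rank operator $\rho$ on $H_\pi$ let $\omega^\pi_\rho(a)=\operatorname{tr}(\pi(a)\rho)$. This is linear in $\rho$, and $\omega^\pi_{\xi,\eta}=\omega^\pi_{\xi\otimes\bar\eta}$.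

\begin{lemma}\label{lem:independent}
Let $\pi_1,\dots,\pi_n$ be distinct. Then $(\pi_1\oplus\dots\oplus\pi_n)(\mathcal C)$ is dense in $\bigoplus_kB(H_{\pi_k})$ in the weak operator topology. If $\rho_k$ is a finite-rank operator on $H_{\pi_k}$ and $\sum_k\omega^{\pi_k}_{\rho_k}=0$, then all $\rho_k$ are $0$.
\end{lemma}

\begin{proof}
By Schur's lemma the commutant of the direct sum is $\bigoplus_k\mathbb C1$, whose commutant is $\bigoplus_kB(H_{\pi_k})$. The direct sum is nondegenerate, so the bicommutant theorem gives the density. The functional $(x_k)\mapsto\sum_k\operatorname{tr}(x_k\rho_k)$ is continuous in the weak operator topology, so it vanishes identically; $x_k=\rho_k^*$ gives $\sum_k\operatorname{tr}(\rho_k^*\rho_k)=0$.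
\end{proof}

Functionals with the same kernel are proportional, so a point $[\pi;\xi,\eta]$ determines $\pi$ and the line $\mathbb C\,\xi\otimes\bar\eta$, that is, the lines $\mathbb C\xi$ and $\mathbb C\eta$. Thus $\mathcal S(\mathcal C)$ is the disjoint union of the sets $\mathcal S_\pi$, and $\mathcal S_\pi$ is identified with $\mathbb P(H_\pi)\times\mathbb P(H_\pi)$, where $\mathbb P(H)$ is the set of one-dimensional subspaces of $H$. Also $\bigcap\mathcal S_\pi=\ker\pi$, and $\bigcap\mathcal S(\mathcal C)=0$ because irreducible representations separate points. By \eqref{eq:finite} and Lemma~\ref{lem:independent}: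
\begin{equation}\label{eq:span}
\begin{minipage}{0.86\textwidth}
\emph{the closure of finitely many points $[\pi;\xi_k,\eta_k]$ of one $\mathcal S_\pi$ is the set of all $[\pi;\xi,\eta]$ with $\xi\otimes\bar\eta\in\operatorname{span}\{\xi_k\otimes\bar\eta_k\}$.}
\end{minipage}
\end{equation}
Call distinct points $p,q$ \emph{adjacent} if $\operatorname{cl}\{p,q\}\neq\{p,q\}$. Homeomorphisms preserve adjacency.

\begin{lemma}\label{lem:adjacent}
Distinct points are adjacent if and only if they lie in the same $\mathcal S_\pi$ and have the same first or the same second coordinate. The connected components of the adjacency graph are the sets $\mathcal S_\pi$.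
\end{lemma}

\begin{proof}
Let $p=[\pi_1;\xi_1,\eta_1]\neq q=[\pi_2;\xi_2,\eta_2]$. If $\pi_1\neq\pi_2$ and $\omega^\pi_{\xi,\eta}=\lambda\omega^{\pi_1}_{\xi_1,\eta_1}+\mu\omega^{\pi_2}_{\xi_2,\eta_2}$ with $\xi,\eta\neq0$, then by Lemma~\ref{lem:independent} $\pi$ is one of $\pi_1,\pi_2$ and the coefficient belonging to the other one is $0$; so $\operatorname{cl}\{p,q\}=\{p,q\}$. Let $\pi_1=\pi_2$. If $\xi_1,\xi_2$ are independent and $\eta_1,\eta_2$ are independent, then $\lambda\,\xi_1\otimes\bar\eta_1+\mu\,\xi_2\otimes\bar\eta_2$ has rank two when $\lambda\mu\neq0$, so $\operatorname{cl}\{p,q\}=\{p,q\}$ by \eqref{eq:span}. If $\eta_1=\eta_2=\eta$ after scaling, then $\xi_1,\xi_2$ are independent and the closure contains the third point $[\pi_1;\xi_1+\xi_2,\eta]$; if $\xi_1=\xi_2=\xi$, it contains $[\pi_1;\xi,\eta_1+\eta_2]$. Finally $(x,y)$ and $(x',y')$ in $\mathcal S_\pi$ are joined through $(x,y')$.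
\end{proof}

So every homeomorphism maps each $\mathcal S_\pi$ onto some $\mathcal S_{\pi'}$. Unions of components correspond to ideals. For an ideal $\mathcal I$ let $\operatorname{hull}(\mathcal I)=\{J\in\mathcal S(\mathcal C):\mathcal I\subseteq J\}$.

\begin{lemma}\label{lem:hull}
\begin{enumerate}
\item[(a)] $\operatorname{hull}(\mathcal I)$ is closed and is the union of the $\mathcal S_\pi$ with $\pi(\mathcal I)=0$. It is empty only if $\mathcal I=\mathcal C$.
\item[(b)] If $\mathcal U$ is a union of components, then $\bigcap\mathcal U$ is an ideal and $\operatorname{cl}(\mathcal U)=\operatorname{hull}(\bigcap\mathcal U)$.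
\item[(c)] If $\mathcal C=\mathcal I\oplus\mathcal L$ with ideals $\mathcal I,\mathcal L$, then $J_0\mapsto J_0\oplus\mathcal L$ is a bijection $\mathcal S(\mathcal I)\to\operatorname{hull}(\mathcal L)$ that carries the closure in $\mathcal S(\mathcal I)$ to the closure in $\mathcal S(\mathcal C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A point that contains $\bigcap\operatorname{hull}(\mathcal I)\supseteq\mathcal I$ lies in the hull. If $\mathcal I\subseteq[\pi;\xi,\eta]$, then $\eta\neq0$ is orthogonal to $\pi(\mathcal I)\xi$, so $\pi(\mathcal I)=0$ by Lemma~\ref{lem:ideal}; conversely $\pi(\mathcal I)=0$ means $\mathcal I\subseteq\bigcap\mathcal S_\pi$. If $\mathcal I\neq\mathcal C$, the quotient $\mathcal C/\mathcal I$ has an irreducible representation. (b) $\bigcap\mathcal U$ is an intersection of kernels $\ker\pi$, and the formula is the definition of the closure. (c) The irreducible representations of $\mathcal C$ that vanish on $\mathcal L$ are those of $\mathcal I\cong\mathcal C/\mathcal L$, so (a) and Lemma~\ref{lem:extreme} give the bijection. For $\emptyset\neq\mathcal F\subseteq\mathcal S(\mathcal I)$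 we have $\bigcap_{J_0\in\mathcal F}(J_0\oplus\mathcal L)=(\bigcap\mathcal F)\oplus\mathcal L$. A point of $\mathcal S(\mathcal C)$ that contains this set lies in $\operatorname{hull}(\mathcal L)$, and $J_1\oplus\mathcal L$ contains it if and only if $\bigcap\mathcal F\subseteq J_1$.
\end{proof}

Inside a component, the closure operator sees the closed subspaces of $H_\pi$. A \emph{row} of $\mathcal S_\pi$ is a set $\{x\}\times\mathbb P(H_\pi)$ and a \emph{column} is a set $\mathbb P(H_\pi)\times\{y\}$. The involution is a conjugate-linear isometric bijection, so $J\mapsto J^*$ is a homeomorphism of $\mathcal S(\mathcal C)$ by Lemma~\ref{lem:transport}. Since $\langle\pi(a^*)\eta,\xi\rangle=\overline{\langle\pi(a)\xi,\eta\rangle}$, it maps $[\pi;\xi,\eta]$ to $[\pi;\eta,\xi]$ and exchanges rows and columns.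

\begin{lemma}\label{lem:columns}
Fix $\pi$ and $0\neq\eta\in H_\pi$. The closed subsets of $\mathcal S(\mathcal C)$ contained in the column of $\mathbb C\eta$ are exactly the sets $\mathbb P(M)\times\{\mathbb C\eta\}$ with $M$ a closed subspace of $H_\pi$. The symmetric statement holds for rows.
\end{lemma}

\begin{proof}
Let $\|\eta\|=1$, let $\mathcal F=\{[\pi;\xi_j,\eta]\}_j$ be any subset of the column and $M=\overline{\operatorname{span}}\{\xi_j\}$. It suffices to show $\operatorname{cl}(\mathcal F)=\mathbb P(M)\times\{\mathbb C\eta\}$. We have $a\in\bigcap\mathcal F$ if and only if $\pi(a)^*\eta\perp\xi_j$ for all $j$, that is, $\pi(a)^*\eta\perp M$. So $\bigcap\mathcal F$ is the preannihilator of the subspace $\mathcal E=\{\omega^\pi_{\xi,\eta}:\xi\in M\}$ of $\mathcal C^*$, which gives the inclusion $\supseteq$. For $\subseteq$ we must exclude other points in the weak$^*$ closure of $\mathcal E$. The linear map $\xi\mapsto\omega^\pi_{\xi,\eta}$ is isometric, because by Lemma~\ref{lem:extreme} unit vectors go to extreme points, which have norm one; and it is weak-to-weak$^*$ continuous, because $\omega^\pi_{\xi,\eta}(a)=\langle\xi,\pi(a)^*\eta\rangle$.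 So the unit ball of $\mathcal E$ is the image of the weakly compact unit ball of $M$ and is weak$^*$ compact. By the Krein--Smulian theorem (a subspace of a dual Banach space is weak$^*$ closed if its unit ball is), $\mathcal E$ is weak$^*$ closed, and by the bipolar theorem every functional that vanishes on $\bigcap\mathcal F$ lies in $\mathcal E$. For rows apply $J\mapsto J^*$.
\end{proof}

\begin{lemma}\label{lem:chains}
Let $\pi$ be a faithful irreducible representation of $\mathcal C$. If $\dim H_\pi=n<\infty$, then $\mathcal C\cong M_n$ and the longest chains of closed subsets of $\mathcal S(\mathcal C)$ have $n^2+1$ members. If $\dim H_\pi=\infty$, there are arbitrarily long finite chains.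
\end{lemma}

\begin{proof}
Let $\dim H_\pi=n$. By Lemma~\ref{lem:independent}, $\pi(\mathcal C)$ is a dense subspace of $B(H_\pi)$, so $\mathcal C\cong M_n$. A closed set $\mathcal F$ is determined by the subspace $\bigcap\mathcal F$ of $\mathcal C$, and the correspondence reverses inclusion; so a chain has at most $n^2+1$ members. List the $n^2$ points $[\pi;e_j,e_k]$ for a basis $(e_j)$. The operators $e_j\otimes\bar e_k$ are independent, so by \eqref{eq:span} the closures of the $n^2+1$ initial segments of the list, starting with $\emptyset$, are strictly increasing. If $\dim H_\pi=\infty$, apply Lemma~\ref{lem:columns} to a chain of finite-dimensional subspaces.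
\end{proof}

\subsection{Reduction to one summand}

Let $\mathcal A$ be the $c_0$-direct sum of the algebras $\mathcal A_j$, let $\mathcal N_j$ be the $c_0$-direct sum of the $\mathcal A_k$ with $k\neq j$, and let $\Phi:\mathcal S(\mathcal A)\to\mathcal S(\mathcal B)$ be a homeomorphism. An irreducible representation of $\mathcal A$ is nonzero on some $\mathcal A_j$, since these span a dense subspace, and then it vanishes on $\mathcal N_j$ by Lemma~\ref{lem:ideal}. Hence, by Lemma~\ref{lem:hull}(a), the sets $\mathcal U_j=\operatorname{hull}(\mathcal N_j)$ are pairwise disjoint and cover $\mathcal S(\mathcal A)$, the complement of $\mathcal U_j$ is $\mathcal U_j^c=\operatorname{hull}(\mathcal A_j)$, and both are closed unions of components. The same is then true of $\Phi(\mathcal U_j)$ and $\Phi(\mathcal U_j^c)$. By Lemma~\ref{lem:hull}(b),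
\[
\mathcal I_j=\bigcap\Phi(\mathcal U_j^c),\qquad\mathcal L_j=\bigcap\Phi(\mathcal U_j)
\]
are ideals of $\mathcal B$ with $\operatorname{hull}(\mathcal I_j)=\Phi(\mathcal U_j^c)$ and $\operatorname{hull}(\mathcal L_j)=\Phi(\mathcal U_j)$.

We have $\mathcal I_j\cap\mathcal L_j=\bigcap\mathcal S(\mathcal B)=0$. The sum $\mathcal I_j+\mathcal L_j$ is a closed ideal whose hull is $\Phi(\mathcal U_j^c)\cap\Phi(\mathcal U_j)=\emptyset$, so $\mathcal B=\mathcal I_j\oplus\mathcal L_j$. For $j\neq k$ the sets $\mathcal U_j^c$ and $\mathcal U_k^c$ cover $\mathcal S(\mathcal A)$, so $\mathcal I_j\mathcal I_k\subseteq\mathcal I_j\cap\mathcal I_k=\bigcap\mathcal S(\mathcal B)=0$. Therefore summation is a $*$-homomorphism from each finite direct sum of the $\mathcal I_j$ into $\mathcal B$; it is injective (if $\sum_jx_j=0$, multiply by $x_k^*$), hence isometric. It extends to an isometric $*$-homomorphism of the $c_0$-direct sum of the $\mathcal I_j$ onto an ideal of $\mathcal B$ with hull $\bigcap_j\Phi(\mathcal U_j^c)=\emptyset$, that is, onto $\mathcal B$.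

By Lemma~\ref{lem:hull}(c), applied to $\mathcal A=\mathcal A_j\oplus\mathcal N_j$ and $\mathcal B=\mathcal I_j\oplus\mathcal L_j$, the map $\Phi$ restricts to a homeomorphism $\mathcal S(\mathcal A_j)\to\mathcal S(\mathcal I_j)$. If $J_j:\mathcal A_j\to\mathcal I_j$ are Jordan $*$-isomorphisms, they are isometric, so $(a_j)\mapsto(J_ja_j)$ is a Jordan $*$-isomorphism of the $c_0$-direct sums. It remains to treat one summand.

\subsection{One summand}

Let $\mathcal A$ be unital and primitive, or $\mathcal A=\mathcal K(H)$ with $H\neq0$, and let $\Phi:\mathcal S(\mathcal A)\to\mathcal S(\mathcal B)$ be a homeomorphism. In both cases $\mathcal A$ has a faithful irreducible representation $\pi$, the identity representation in the second case. Let $\Phi(\mathcal S_\pi)=\mathcal S_{\pi'}$. Primitivity means that one component is dense: $\operatorname{cl}(\mathcal S_\pi)=\operatorname{hull}(0)=\mathcal S(\mathcal A)$. Hence $\operatorname{cl}(\mathcal S_{\pi'})=\mathcal S(\mathcal B)$, so $\ker\pi'$ is contained in every point of $\mathcal S(\mathcal B)$ and $\ker\pi'=0$. We regard $\mathcal A\subseteq B(H)$ and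 $\mathcal B\subseteq B(H')$ as irreducible algebras and write $[\xi,\eta]$ for points of $\mathcal S_\pi$ and $\mathcal S_{\pi'}$.

The map $\Phi$ preserves chains of closed sets. By Lemma~\ref{lem:chains}, either $\dim H=n$ and $\dim H'=m$ are finite with $n^2+1=m^2+1$, so that $\mathcal A\cong M_n\cong\mathcal B$ and we are done, or both dimensions are infinite. Assume the latter.

\medskip
\noindent\emph{Step 1: $\Phi$ is a product map.} Let $(x,y)$ and $(x,y')$ be adjacent points and $(u,v)$ a third point adjacent to both. If $u\neq x$, then $v=y$ and $v=y'$, which is impossible; so $u=x$. With the symmetric statement this shows that the maximal sets of pairwise adjacent points of $\mathcal S_\pi$ are the rows and the columns. Two distinct such sets are disjoint if both are rows or both are columns, and a row meets each column in one point. The same holds in $\mathcal S_{\pi'}$. So $\Phi$ maps rows to rows and columns to columns, or it exchanges the two families. In the second case we compose $\Phi$ with the homeomorphism $J\mapsto J^*$ of $\mathcal S(\mathcal B)$. Then $\Phi$ maps the row of $x$ to the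 row of some $f(x)$ and the column of $y$ to the column of some $g(y)$, with bijections $f,g:\mathbb P(H)\to\mathbb P(H')$, and $\Phi(x,y)=(f(x),g(y))$.

\medskip
\noindent\emph{Step 2: $f$ and $g$ come from operators.} $\Phi$ maps the closed subsets of a column bijectively, and preserving inclusion in both directions, onto the closed subsets of the image column. By Lemma~\ref{lem:columns}, $f$ induces an isomorphism between the lattices of closed subspaces of $H$ and $H'$, and so does $g$, by rows. By the theorem of Kakutani--Mackey~\cite{KM} and Fillmore--Longstaff~\cite{FL}, every isomorphism between the lattices of closed subspaces of infinite-dimensional complex Banach spaces is $M\mapsto SM$ for a bicontinuous bijection $S$ that is linear or conjugate-linear. (In finite dimension every field automorphism of $\mathbb C$, applied to coordinates, permutes the subspaces; this is why that case was settled by counting.) Thus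
\[
\Phi[\xi,\eta]=[S\xi,T\eta]
\]
with bicontinuous bijections $S,T:H\to H'$, each linear or conjugate-linear.

\medskip
\noindent\emph{Step 3: $S$ and $T$ are of the same type.} Rows and columns alone cannot relate $S$ to $T$; we use three points in general position. Let $\xi_1,\xi_2$ and $\eta_1,\eta_2$ be linearly independent pairs in $H$. Represent $\sum c_{jk}\,\xi_j\otimes\bar\eta_k$ by the matrix $(c_{jk})$, which has the same rank. Then $(\xi_1+s\xi_2)\otimes\overline{(\eta_1+r\eta_2)}$ has the matrix $\left(\begin{smallmatrix}1&\bar r\\ s&s\bar r\end{smallmatrix}\right)$. The operators belonging to the points $[\xi_1,\eta_1]$, $[\xi_2,\eta_2]$, $[\xi_1+\xi_2,\eta_1+\eta_2]$ span the matrices $\left(\begin{smallmatrix}a&c\\ c&d\end{smallmatrix}\right)$, and a nonzero such matrix has rank one when $ad=c^2$. If $a=0$, then $c=0$; if $a=1$, then $d=c^2$, which is the matrix above with $s=c$ and $r=\bar c$. By \eqref{eq:span} the closure of the three points is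
\begin{equation}\label{eq:conic}
\{[\xi_2,\eta_2]\}\cup\{[\xi_1+s\xi_2,\ \eta_1+\bar s\eta_2]:s\in\mathbb C\}.
\end{equation}
It contains $q=[\xi_1+i\xi_2,\eta_1-i\eta_2]$. The maps $S,T$ are additive and preserve independence, so the closure of the three image points is \eqref{eq:conic} with $S\xi_j,T\eta_j$ in place of $\xi_j,\eta_j$, and it must contain $\Phi(q)$. If $S$ is linear and $T$ conjugate-linear, $\Phi(q)=[S\xi_1+iS\xi_2,T\eta_1+iT\eta_2]$; if $S$ is conjugate-linear and $T$ linear, $\Phi(q)=[S\xi_1-iS\xi_2,T\eta_1-iT\eta_2]$. In both cases the second coefficient is not the conjugate of the first, so $\Phi(q)$ is not in the closure. These cases are excluded.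

\medskip
\noindent\emph{Step 4: we may assume that $S$ and $T$ are linear.} Suppose both are conjugate-linear. Choose an antiunitary $c$ on $H'$ and let $\mathcal B_c=c\mathcal Bc^{-1}$, an irreducible $C^*$-subalgebra of $B(H')$. The map $b\mapsto cbc^{-1}$ is a conjugate-linear isometric bijection, so it induces a homeomorphism $\mathcal S(\mathcal B)\to\mathcal S(\mathcal B_c)$, which sends $[\xi',\eta']$ to $[c\xi',c\eta']$ because $\langle cbc^{-1}c\xi',c\eta'\rangle=\overline{\langle b\xi',\eta'\rangle}$. Composing $\Phi$ with it replaces $S,T$ by the linear maps $cS,cT$. The map $b\mapsto cb^*c^{-1}$ is a linear $*$-anti-isomorphism, hence a Jordan $*$-isomorphism, of $\mathcal B$ onto $\mathcal B_c$. So it suffices to prove the theorem for $\mathcal B_c$.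

\medskip
\noindent\emph{Step 5: $\mathcal A=T^*\mathcal BS$.} So far we know how $\Phi$ acts on points; we need elements of $\mathcal B$. An element $a$ is visible in $\mathcal S(\mathcal A)$ through its zero set $Z(a)=\{J:a\in J\}$, which is closed since every $J\supseteq\bigcap Z(a)$ contains $a$. Let $0\neq a\in\mathcal A$. Then $Z(a)\neq\mathcal S(\mathcal A)$, so $\Phi(Z(a))$ is a closed proper subset of $\mathcal S(\mathcal B)$. If $\bigcap\Phi(Z(a))$ were $0$, its closure would be everything; so there is $0\neq b\in\bigcap\Phi(Z(a))$. Put $x=T^*bS\in B(H)$. If $\xi,\eta\neq0$ and $\langle a\xi,\eta\rangle=0$, then $[\xi,\eta]\in Z(a)$, so $b\in[S\xi,T\eta]$, that is, $\langle x\xi,\eta\rangle=0$. Thus $x\xi$ is orthogonal to $(a\xi)^\perp$, and $x\xi\in\mathbb Ca\xi$ for every $\xi$. In particular $\ker a\subseteq\ker x$, so $\Gamma(a\xi)=x\xi$ defines a linear map on $\operatorname{ran}a$ with $\Gamma y\in\mathbb Cy$ for all $y$. Such a map is a scalar $\lambda$: if $y,y'$ are independent with eigenvalues $\lambda,\lambda'$, then $y+y'$ is an eigenvector only if $\lambda=\lambda'$. So $x=\lambda a$,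 and $\lambda\neq0$ because $b\neq0$ and $S,T^*$ are invertible. Hence $a=T^*(\lambda^{-1}b)S$ and $\mathcal A\subseteq T^*\mathcal BS$. The argument used only the form of $\Phi$, and $\Phi^{-1}[\xi',\eta']=[S^{-1}\xi',T^{-1}\eta']$; so $\mathcal B\subseteq(T^*)^{-1}\mathcal AS^{-1}$, which is the reverse inclusion.

\medskip
\noindent\emph{Step 6: conclusion.} Up to here only primitivity of $\mathcal A$ was used. The remaining hypothesis serves to turn the linear bijection $b\mapsto T^*bS$ into an isomorphism of algebras.

If $\mathcal A=\mathcal K(H)$, then $\mathcal B=(T^*)^{-1}\mathcal K(H)S^{-1}=\mathcal K(H')$. The polar decomposition of the invertible operator $S$ gives a unitary $U:H\to H'$, and $a\mapsto UaU^*$ is a $*$-isomorphism of $\mathcal A$ onto $\mathcal B$.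

If $\mathcal A$ is unital, its unit is the identity of $H$, since $\pi$ is nondegenerate. So $1=T^*b_0S$ with $b_0=(T^*)^{-1}S^{-1}\in\mathcal B$ invertible in $B(H')$. The positive operator $y=b_0^*b_0\in\mathcal B$ has spectrum in a compact subset of $(0,\infty)$. On this set the function $s\mapsto s^{-1}$ and the constant $1$ are uniform limits of polynomials without constant term (approximate $s^{-2}$ and $s^{-1}$ by polynomials and multiply by $s$), so $1,y^{-1}\in\mathcal B$ and $b_0^{-1}=y^{-1}b_0^*\in\mathcal B$. Then $b_0^{-1}\mathcal B=\mathcal B$, and $T^*=S^{-1}b_0^{-1}$ gives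
\[
\mathcal A=S^{-1}b_0^{-1}\mathcal BS=S^{-1}\mathcal BS .
\]
So $\mathcal A$ and $\mathcal B$ are isomorphic as algebras. By Gardner's theorem~\cite{Gardner} (see also \cite[\S4.1]{Sakai}), $C^*$-algebras that are isomorphic as algebras are $*$-isomorphic.

In both cases $\mathcal A$ is $*$-isomorphic to $\mathcal B$ or, if the replacement in Step~4 was made, to $\mathcal B_c$. Hence $\mathcal A$ and the original $\mathcal B$ are Jordan $*$-isomorphic, and Theorem~\ref{thm:positive} is proved. \qed

\begin{thebibliography}{9}

\bibitem{FL} Fillmore and Longstaff, Canad. J. Math. \textbf{36} (1984), 820--829.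

\bibitem{Gardner} Gardner, \emph{On isomorphisms of $C^*$-algebras}, Amer. J. Math. \textbf{87} (1965).

\bibitem{Herstein} Herstein, \emph{Jordan homomorphisms}, Trans. AMS \textbf{81} (1956).

\bibitem{Jech} Jech, \emph{Set Theory}.

\bibitem{KM} Kakutani and Mackey, Bull. AMS \textbf{52} (1946).

\bibitem{Sakai} Sakai, \emph{$C^*$-Algebras and $W^*$-Algebras}.

\bibitem{Tanaka} Ryotaro Tanaka, \emph{Banach space theoretical construction of (primitive) spectra of $C^*$-algebras and the Naimark problem revisited}, arXiv:2504.05551 (2025).

\end{thebibliography}
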